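# How many projective functions can one projective function avoid?

## 1. Avoiding a sequence of functions along a diagonal

Let $\omega^\omega$ be Baire space. For $k<\omega$ let $f_k:\omega^\omega\to\omega^\omega$ be the shift by $k$, so $f_k(x)(j)=x(j+k)$. We look for one function $g$ with $g(x)\ne f_k(x)$ for all $x$ and all $k$. Write the values in rows:
$$\begin{array}{ll} f_0(x): & x(0),\ x(1),\ x(2),\ \dots\\ f_1(x): & x(1),\ x(2),\ x(3),\ \dots\\ f_2(x): & x(2),\ x(3),\ x(4),\ \dots\end{array}$$
The diagonal reads $x(0),x(2),x(4),\dots$, so put $g(x)(k)=x(2k)+1$. Then $g(x)$ differs from $f_k(x)$ at place $k$. For $x=(0,1,2,3,\dots)$ we get $g(x)=(1,3,5,\dots)$, while row $k$ is $(k,k+1,k+2,\dots)$ with entry $2k$ at place $k$.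

Nothing here is special to shifts. Identify functions with their graphs, so that $f\cap g=\emptyset$ means $f(x)\ne g(x)$ for every $x$; in that case we say that $g$ avoids $f$. For any sequence $(f_k)_{k<\omega}$, the function
$$g(x)(k)=f_k(x)(k)+1 \tag{1}$$
avoids every $f_k$. How complicated is it? Its graph is
$$\bigcap_{k<\omega}\{(x,y):\exists z\,[(x,z)\in f_k\ \wedge\ y(k)=z(k)+1]\}.$$
If all the $f_k$ have $\mathbf\Sigma^1_n$ graphs for one fixed $n$, so does $g$.

Now take a family $(f_a)_{a\in\omega^\omega}$ of functions with projective graphs. Some single $n$ serves for uncountably many $a$. Choose infinitely many of these $a$, in a sequence, and apply (1): some projective $g$ avoids infinitely many of the $f_a$. The diagonal has only $\omega$ places, however, and this argument never gives uncountably many. Is there a clever family for which a projective $g$ can never avoid more than countably many members? This question is from Dan Hathaway, "Disjoint Borel Functions", arXiv:1408.4200 (2014). In full: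

**Question.** Does $\mathrm{ZFC}$ prove that for each projective $g:\omega^\omega\to\omega^\omega$ there is a countable set $G(g)\subseteq\omega^\omega$, and for each $a\in\omega^\omega$ there is a projective function $f_a:\omega^\omega\to\omega^\omega$, such that for all $a\in\omega^\omega$ and all projective $g$
$$f_a\cap g=\emptyset\ \Longrightarrow\ a\in G(g)\,?$$

Call the statement after "prove that" (★). Given the $f_a$, the smallest possible $G(g)$ is $\{a:f_a\cap g=\emptyset\}$. So (★) holds if and only if there are projective functions $f_a$ $(a\in\omega^\omega)$ such that for every projective $g$ the set $\{a:f_a\cap g=\emptyset\}$ is countable. By the remark above, "countable" could not be replaced by "finite".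

The answer is no: (★) fails in a forcing extension of $L$.

## 2. Projective functions, universal sets, and the three theorems

**Definition.** The $\mathbf\Sigma^1_1$ sets are the projections along $\omega^\omega$ of closed sets. The $\mathbf\Pi^1_n$ sets are the complements of $\mathbf\Sigma^1_n$ sets, the $\mathbf\Sigma^1_{n+1}$ sets are the projections of $\mathbf\Pi^1_n$ sets, and $\mathbf\Delta^1_n=\mathbf\Sigma^1_n\cap\mathbf\Pi^1_n$. A set is projective if it is in some $\mathbf\Delta^1_n$. A function $\omega^\omega\to\omega^\omega$ is projective if its graph is a projective subset of $\omega^\omega\times\omega^\omega$.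

"Projective" is always boldface: real parameters are allowed. We use that $\mathbf\Sigma^1_n$ is closed under countable unions, countable intersections, projections along $\omega^\omega$ and continuous preimages, and that projective sets are closed under complements and under quantification over reals.

**Definition.** For each $n\ge1$ fix a $\Sigma^1_n$ set $U_n\subseteq\omega^\omega\times(\omega^\omega\times\omega^\omega)$ that is universal for the $\mathbf\Sigma^1_n$ subsets of $\omega^\omega\times\omega^\omega$: these are exactly the sections $(U_n)_c=\{(x,y):(c,x,y)\in U_n\}$, $c\in\omega^\omega$.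

Every projective function has graph $(U_n)_c$ for some $n,c$. As an example of what can be said projectively, the set of those $d$ for which $(U_n)_d$ is the graph of a total function is projective, for fixed $n$. It is given by $\forall x\,\exists y\,(d,x,y)\in U_n$ together with $\forall x,y,y'\,[(d,x,y),(d,x,y')\in U_n\to y=y']$.

**Theorem 1 (ZFC).** Assume

* (i) every $E\subseteq\omega^\omega$ with $|E|\le\aleph_1$ is contained in a projective set of size $\le\aleph_1$, and
* (ii) there is a projective $W\subseteq\omega^\omega$ with $|W|\ge\aleph_2$ and a projective wellorder $\prec$ of $W$.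

Then for each $n\ge1$, any $\le\aleph_1$ functions with $\mathbf\Sigma^1_n$ graphs are all disjoint from a single projective $g$. Consequently every uncountable indexed family $(f_i)_{i\in I}$ of projective functions has a projective $g$ with $\{i:f_i\cap g=\emptyset\}$ uncountable, and (★) fails.

**Theorem 2.** Let $\kappa\ge\omega_2$ be a regular cardinal of $L$. There is a cardinal-preserving forcing extension of $L$ satisfying $2^{\aleph_0}=\kappa$, (i) and (ii). So (★) fails there.

**Theorem 3.**

* (a) $\mathrm{CH}$ implies (★). In the model of Theorem 2 with $\kappa=\omega_2$, (★) holds with "$G(g)$ countable" weakened to "$|G(g)|\le\aleph_1$", even with all $f_a$ Borel.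
* (b) If $V_0\models\mathrm{ZFC}$ and $\kappa=\kappa^\omega$ in $V_0$, then after adding $\kappa$ Cohen reals to $V_0$, (★) holds with Borel $f_a$, and $2^{\aleph_0}=\kappa$.
* (c) (ZFC) The restriction to a fixed $n$ in Theorem 1 cannot be dropped: there are countably many projective functions such that no projective $g$ is disjoint from all of them.

Theorem 2 answers the question. If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+V=L$, and hence by forcing so is $\mathrm{ZFC}+\neg$(★). Theorem 3 is not needed for this. Under $\neg\mathrm{CH}$ both (★) and its negation are consistent: for every $\kappa\ge\omega_2$ regular in $L$, GCH gives $\kappa^\omega=\kappa$ in $L$, so Theorem 3(b) with $V_0=L$ and Theorem 2 give models with $2^{\aleph_0}=\kappa$ in which (★) holds, respectively fails.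

## 3. A sequence of unbounded complexity that no projective function avoids

We begin with Theorem 3(c), because it shows why the fixed $n$ in Section 1 mattered even for countably many functions.

**Proof of Theorem 3(c).** Fix a homeomorphism $(c,z)\mapsto\langle c,z\rangle$ from $\omega^\omega\times\omega^\omega$ onto $\omega^\omega$. For $n\ge1$ define $f_n(\langle c,z\rangle)$ as follows. If $(U_n)_c$ is the graph of a total function, let it be the unique $y$ with $(c,\langle c,z\rangle,y)\in U_n$. Otherwise let it be the zero sequence. Since "$(U_n)_c$ is the graph of a total function" is projective in $c$, each $f_n$ is projective.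

Let $g$ be projective, with graph $(U_n)_c$. Take any $z$ and put $x=\langle c,z\rangle$. Then $f_n(x)$ is the unique $y$ with $(x,y)\in(U_n)_c$, so $f_n(x)=g(x)$. Hence no projective $g$ is disjoint from all $f_n$, $n\ge1$. ∎

So if a family is to be avoided, we must first pass to a subfamily of bounded complexity. For uncountable families this is free, by the pigeonhole principle.

## 4. Under CH the statement (★) holds

**Proof of the first half of Theorem 3(a).** Assume CH. Enumerate $\omega^\omega=\{a_\alpha:\alpha<\omega_1\}$ without repetition. There are $2^{\aleph_0}=\aleph_1$ projective functions; enumerate them as $\{g_\alpha:\alpha<\omega_1\}$. Fix distinct points $x_\alpha\in\omega^\omega$ $(\alpha<\omega_1)$. Let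
$$f_{a_\alpha}(x_\beta)=g_\beta(x_\beta)\quad(\beta<\alpha),\qquad f_{a_\alpha}(x)=(0,0,\dots)\ \text{ for all other }x.$$
This function is constant off a countable set, so it is Borel. By construction $f_{a_\alpha}$ meets $g_\beta$ whenever $\beta<\alpha$. So $f_{a_\alpha}\cap g_\beta=\emptyset$ implies $\alpha\le\beta$, and $\{a:f_a\cap g_\beta=\emptyset\}$ is countable. This is (★). ∎

Hence a counterexample must have $2^{\aleph_0}\ge\aleph_2$. Where does this proof stop without CH? For $\alpha\ge\omega_1$ it prescribes $f_{a_\alpha}$ at uncountably many points, and a function with uncountably many prescribed values need not be projective.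

## 5. What it takes to avoid $\aleph_1$ functions

Assume $2^{\aleph_0}\ge\aleph_2$ and let $f_i$ $(i<\omega_1)$ be functions with $\mathbf\Sigma^1_n$ graphs $(U_n)_{c_i}$. For each $x$ the set $\{f_i(x):i<\omega_1\}$ has size at most $\aleph_1$, so it misses some real. The axiom of choice gives a $g$ with $g(x)\notin\{f_i(x):i<\omega_1\}$ for all $x$. But nothing makes this $g$ projective, for two reasons. The relation $y\in\{f_i(x):i<\omega_1\}$ mentions $\aleph_1$ parameters $c_i$, whereas a projective definition has room for one real. And we must select a missed real uniformly in $x$. Hypotheses (i) and (ii) of Theorem 1 are exactly remedies for these two points. For (i) it even suffices to cover the parameters by a projective set that is not too big.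

**Proof of Theorem 1.**

**Step 1: cover the parameters.** Let $f_i$ $(i\in I')$, $|I'|\le\aleph_1$, have graphs $(U_n)_{c_i}$. By (i) fix a projective $D\supseteq\{c_i:i\in I'\}$ with $|D|\le\aleph_1$. Let $D'$ be the set of $d\in D$ for which $(U_n)_d$ is the graph of a total function. Then $D'$ is projective and contains every $c_i$.

**Step 2: collect the forbidden values.** Put $S_x=\{y:\exists d\in D'\ (d,x,y)\in U_n\}$. The relation $y\in S_x$ is projective. Each $d\in D'$ contributes exactly one $y$, so $|S_x|\le\aleph_1$. Also $f_i(x)\in S_x$ for all $i\in I'$.

**Step 3: choose a value outside.** Since $|W|\ge\aleph_2$, we have $W\setminus S_x\ne\emptyset$. Let $g(x)$ be its $\prec$-least element. The graph of $g$ is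
$$\{(x,y):y\in W\setminus S_x\ \wedge\ \forall y'\,(y'\prec y\to y'\in S_x)\},$$
which is projective. As $f_i(x)\in S_x$ and $g(x)\notin S_x$, we get $f_i\cap g=\emptyset$ for all $i\in I'$.

**Step 4: uncountable families.** Let $(f_i)_{i\in I}$ be an uncountable family of projective functions. Each graph is $\mathbf\Sigma^1_n$ for some $n$, so some $n$ works for uncountably many $i$. Let $I'$ consist of $\aleph_1$ of these $i$ and apply Steps 1–3: $\{i:f_i\cap g=\emptyset\}\supseteq I'$ is uncountable. With $I=\omega^\omega$, this defeats every candidate $a\mapsto f_a$, and (★) fails. ∎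

## 6. Cohen reals carry no definable wellorder; labels that do

It remains to find a model of (i) and (ii). For (ii) we want $\aleph_2$ reals with a definable wellorder, and the first thing to try is to add $\omega_2$ Cohen reals $e_\xi$ $(\xi<\omega_2)$ to $L$ and order them by index. A condition is a finite partial function $p$ from $\omega_2$ to $\omega^{<\omega}$; a missing coordinate counts as $\emptyset$. This is how the attempt fails.

Suppose that in the extension $\prec$ is a projective wellorder of a projective set $W$, with definitions using a real $c$. By ccc, $c\in M=L[\langle e_\xi:\xi\in A\rangle]$ for some countable $A\in L$. Let $\xi\notin A$ and suppose $e_\xi\in W$, with rank $\rho$ in $\prec$. Over $M$ some condition $p$, with support disjoint from $A$, forces that the definitions give a wellordered set in which $e_\xi$ has rank $\rho$. Pick $\eta\notin A\cup\{\xi\}$ outside the support of $p$, and let $\sigma$ swap the coordinates $\xi$ and $\eta$. Then $\sigma(p)$ forces that $e_\eta$ has rank $\rho$ in the same wellorder. Now $\sigma(p)(\eta)=p(\xi)$, $\sigma(p)(\xi)=\emptyset$, and $p$, $\sigma(p)$ agree on all other coordinates,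 so $p\cup\sigma(p)$ is a condition. It forces $e_\xi=e_\eta$, which is absurd, since distinct coordinates give distinct reals. So $W$ contains only countably many $e_\xi$. (By Theorem 3(b), (★) actually holds in this model, so by Theorem 1 it cannot satisfy both (i) and (ii).)

The obstruction is that the coordinates are interchangeable. The way past it is to give each coordinate a label that the extension can still read. Index the reals by $f\in(2^{\omega_1})^L$; this is a set of size $\aleph_2$, and it is wellordered by $<_L$. Attach to each pair $(f,n)$ a tree $T_{(f,n)}\in L$ of height $\omega_1$, and arrange for the generic real $w_f$ that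
$$w_f(n)=1\iff T_{(f,n)}\text{ has a cofinal branch}.$$
Then $w_f$ is definable from $f$. Three things must be secured.

* Adding a branch to one tree must not add a branch to another. So the trees must be independent: products of finitely many distinct ones must be ccc.
* All $\aleph_2$ trees must be read off one object of size $\aleph_1$, because we shall define things over $H(\omega_2)$ with parameters from $H(\omega_2)$.
* We still need (i), and we need to turn "definable over $H(\omega_2)$" into "projective". A form of Martin's axiom does both. Full $\mathrm{MA}_{\aleph_1}$ is ruled out. If $T_{(f,n)}$ is ccc, then it is itself a ccc poset, and a filter meeting the $\omega_1$ dense sets "level at least $\alpha$" is a cofinal branch; so under $\mathrm{MA}_{\aleph_1}$ every $T_{(f,n)}$ that is still ccc would get a branch, and the bits $0$ would be lost. We shall use Martin's axiom only for $\sigma$-centered posets, which cannot do this.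

## 7. Independent Suslin trees from one array, in $L$

Work in $L$. We use GCH, $L_{\omega_1}=H(\omega_1)$ and $\diamondsuit$.

**Step 1: a guessing sequence on $L_{\omega_1}$.** We want to guess subsets of $L_{\omega_1}$ rather than of $\omega_1$. Fix a bijection $\pi:\omega_1\to L_{\omega_1}$; then $\pi[\alpha]=L_\alpha$ for club many $\alpha$. Let $\langle D_\alpha\rangle$ be a $\diamondsuit$-sequence, and put $S_\alpha=\pi[D_\alpha]$ if $\pi[\alpha]=L_\alpha$ and $S_\alpha=\emptyset$ otherwise. If $X\subseteq L_{\omega_1}$, then $\pi^{-1}[X]\cap\alpha=D_\alpha$ for stationarily many $\alpha$. For those among them with $\pi[\alpha]=L_\alpha$ we get $X\cap L_\alpha=S_\alpha$. So $\{\alpha:X\cap L_\alpha=S_\alpha\}$ is stationary for every $X\subseteq L_{\omega_1}$.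

**Step 2: the shape of the array.** By recursion on $|s|$ we define, for $s\in2^{<\omega_1}$, a countable nonempty set $N_s\subseteq2^{|s|}$. Write
$$T_{<s}=\bigcup_{\xi<|s|}N_{s\restriction\xi},\qquad T_f=\bigcup_{\alpha<\omega_1}N_{f\restriction\alpha}\quad(f\in2^{\omega_1}),$$
ordered by extension, longer nodes being stronger. So $s$ is an instruction, and $N_s$ is the last level of the tree built by following $s$. We maintain:

* (T1) $N_\emptyset=\{\emptyset\}$ and $N_{s^\frown i}=\{t^\frown j:t\in N_s,\ j<2\}$ for $i<2$;
* (T2) for $\xi<|s|$: if $t\in N_s$ then $t\restriction\xi\in N_{s\restriction\xi}$, and every element of $N_{s\restriction\xi}$ has an extension in $N_s$.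

For instance $N_{(0)}=N_{(1)}=\{(0),(1)\}$, and at finite lengths every $N_s$ is all of $2^{|s|}$. The trees can differ only because of choices at limit levels. Successor lengths are given by (T1), and this preserves (T2).

For $s_1,\dots,s_n$ of the same length, $\bigotimes_iT_{<s_i}$ is the set of tuples $(t_1,\dots,t_n)$ with $t_i\in T_{<s_i}$, all $t_i$ of the same length (the level of the tuple), ordered by coordinatewise extension. It is a tree, so two elements are compatible exactly when they are comparable. Define $\bigotimes_iT_{f_i}$ in the same way.

**Step 3: limit levels.** Let $\alpha<\omega_1$ be a limit. This is where we use the guess: if $S_\alpha$ looks like a maximal antichain of a product of trees, we seal it. Call $S_\alpha$ good if there are $n\ge1$, distinct $s_1,\dots,s_n\in2^\alpha$ and a maximal antichain $A$ of $\bigotimes_iT_{<s_i}$ with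
$$S_\alpha=\{(0,i,s_i\restriction\xi):1\le i\le n,\ \xi<\alpha\}\cup\{(1,a):a\in A\}.$$
(Read $(0,i,s)$ as the pair $(0,(i,s))$.) These data are determined by $S_\alpha$: the entries with first component $0$ give $n$ and all the $s_i\restriction\xi$, hence the $s_i$, and the others give $A$.

Suppose first that $S_\alpha$ is not good, or that it is good and $s\in2^\alpha$ is not one of the $s_i$. Fix $\alpha_k\nearrow\alpha$. For each $t\in T_{<s}$, extend $t$ successively to levels $\alpha_k$ inside $T_{<s}$, using (T2). The union is some $b_t\in2^\alpha$ extending $t$ with $b_t\restriction\xi\in N_{s\restriction\xi}$ for all $\xi<\alpha$. Let $N_s=\{b_t:t\in T_{<s}\}$. This set is countable because $T_{<s}$ is, and (T2) holds.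

Suppose now that $S_\alpha$ is good. We choose branches $b^i_t\supseteq t$ $(1\le i\le n,\ t\in T_{<s_i})$ of length $\alpha$ through $T_{<s_i}$ such that
$$\text{for all }(t_1,\dots,t_n)\in\prod_iT_{<s_i}\text{ there is }\xi<\alpha\text{ with }(b^1_{t_1}\restriction\xi,\dots,b^n_{t_n}\restriction\xi)\in A, \tag{2}$$
and set $N_{s_i}=\{b^i_t:t\in T_{<s_i}\}$. Enumerate the countable set $\prod_iT_{<s_i}$ as $(\vec t^{\,k})_{k<\omega}$ and let $\alpha_k\nearrow\alpha$. After step $k$ we shall have finitely many approximations $p^i_t\supseteq t$ in $T_{<s_i}$, all on one level $\ge\alpha_k$, including those with index $(i,t^m_i)$ for $m\le k$ and $1\le i\le n$. Step $k$ is as follows. Introduce the indices $(i,t^k_i)$ that are new, starting with $p^i_t=t$, and bring all approximations to one level by (T2). The tuple $(p^1_{t^k_1},\dots,p^n_{t^k_n})$ now lies in $\bigotimes_iT_{<s_i}$. By maximality of $A$ it is comparable with some $a\in A$. If $a$ is above the tuple, extend the tuple to $a$; otherwise it is already above $a$ or equal to it. Finally extend all approximations to a common level $\ge\alpha_k$. Each tuple uses one index for each $i$, so there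 is no conflict. Let $b^i_t$ be the union of the successive $p^i_t$. Every $t\in T_{<s_i}$ occurs in some $\vec t^{\,k}$, so all $b^i_t$ are defined. Condition (2) holds with $\xi$ the level of the $a$ used at step $k$. Again (T2) is clear. This ends the construction.

**Lemma 4.** For distinct $f_1,\dots,f_n\in2^{\omega_1}$ the product $\prod_iT_{f_i}$ is ccc.

**Proof.** By (T2), $\bigotimes_iT_{f_i}$ is dense in $\prod_iT_{f_i}$, so it suffices that every maximal antichain $A$ of $\bigotimes_iT_{f_i}$ is countable. Let
$$X=\{(0,i,f_i\restriction\xi):1\le i\le n,\ \xi<\omega_1\}\cup\{(1,a):a\in A\}\subseteq L_{\omega_1}.$$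
We list three properties, each of which holds for club many $\alpha$, or for all large $\alpha$.

First, $X\cap L_\alpha=X_\alpha$, where $X_\alpha=\{(0,i,f_i\restriction\xi):1\le i\le n,\ \xi<\alpha\}\cup\{(1,a):a\in A_\alpha\}$ and $A_\alpha$ is the set of $a\in A$ of level $<\alpha$. Indeed $\langle X\cap L_\alpha\rangle$ and $\langle X_\alpha\rangle$ are both increasing, continuous at limits, consist of countable sets, and have union $X$. So for each $\beta$ there is $\beta'<\omega_1$ with $X\cap L_\beta\subseteq X_{\beta'}$ and $X_\beta\subseteq X\cap L_{\beta'}$. At every limit $\alpha$ closed under $\beta\mapsto\beta'$ the two sets agree.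

Second, the $f_i\restriction\alpha$ are distinct. This is true from some point on.

Third, $A_\alpha$ is a maximal antichain of $\bigotimes_iT_{<f_i\restriction\alpha}$. To see this, pick for each tuple in $\bigotimes_iT_{f_i}$ an element of $A$ comparable with it. There are only countably many tuples of level $<\beta$ for each $\beta<\omega_1$. So the limit $\alpha$ such that the elements picked for tuples of level $<\alpha$ have level $<\alpha$ form a club.

Choose a limit $\alpha$ with all three properties and $S_\alpha=X\cap L_\alpha$. Then $S_\alpha$ is good, with $s_i=f_i\restriction\alpha$ and antichain $A_\alpha$. By (2) every tuple in $\prod_iN_{f_i\restriction\alpha}$ lies above an element of $A_\alpha$. By the first half of (T2), every tuple of level $\ge\alpha$ in $\bigotimes_iT_{f_i}$ restricts to such a tuple at level $\alpha$, so it too lies above an element of $A_\alpha$. An element of $A$ of level $\ge\alpha$ would therefore be comparable with a different element of $A$. There is none, so $A=A_\alpha$ is countable. ∎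

Distinctness is essential: $T_f\times T_f$ is never ccc. The pairs $(t^\frown0,t^\frown1)$, $t\in T_f$, form an uncountable antichain. For $t\subsetneq t'$, compatibility would give both $t^\frown0\subseteq t'$ and $t^\frown1\subseteq t'$; for incomparable $t,t'$ the first coordinates are incomparable.

**Lemma 5.** In any outer model with the same $\omega_1$ in which $T_f$ is ccc, $T_f$ has no cofinal branch, i.e. there is no $b\in2^{\omega_1}$ with $b\restriction\alpha\in N_{f\restriction\alpha}$ for all $\alpha<\omega_1$.

**Proof.** Given such a $b$, the nodes $(b\restriction\xi)^\frown(1-b(\xi))$, $\xi<\omega_1$, are in $T_f$ by (T1). For $\xi<\eta$ the $\xi$-th node disagrees with $b$ at $\xi$ while the $\eta$-th agrees with $b$ there, so they are incomparable. This is an uncountable antichain. ∎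

**Step 4: the labels.** Let $F=(2^{\omega_1})^L$ and $J=F\times\omega$, and for $j=(f,n)\in J$ let $T_j=T_{0^n{}^\frown1^\frown f}$. The map $(f,n)\mapsto0^n{}^\frown1^\frown f$ is injective (count the leading zeros), so the $T_j$ are indexed by distinct members of $2^{\omega_1}$, and Lemma 4 applies to any finitely many of them. Let $N=\langle N_s:s\in(2^{<\omega_1})^L\rangle$. By CH in $L$, $N$ has hereditary cardinality $\aleph_1$, and every $T_{(f,n)}$ is computed from $f$, $n$ and $N$.

## 8. Forcing branches through a generic selection of the trees

In $L$ let $P$ be the set of pairs $p=(\sigma_p,\tau_p)$, where $\sigma_p$ is a finite partial function from $J$ to $2$ and $\tau_p$ is a function on $\sigma_p^{-1}(1)$ with $\tau_p(j)\in T_j$. Let $q\le p$ iff $\sigma_q\supseteq\sigma_p$ and $\tau_q(j)\supseteq\tau_p(j)$ for $j\in\sigma_p^{-1}(1)$. So $\sigma_p$ promises finitely many bits, and each bit $1$ comes with an approximation to a branch. For example, if $\sigma_p=\{(j,1),(k,0)\}$, then $\tau_p$ is a single node of $T_j$, and $p$ says nothing about $T_k$ beyond the promise never to add a branch there on purpose. That no branch appears by accident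 is the point of the next lemma.

**Lemma 6.** $P$ is ccc. If $j\in J$ and $P_j=\{p\in P:\sigma_p(j)=0\}$, then $P_j\times T_j$ is ccc.

**Proof.** Take $(p_\xi,t_\xi)\in P_j\times T_j$ for $\xi<\omega_1$. By the $\Delta$-system lemma, thin so that the sets $\mathrm{dom}\,\sigma_{p_\xi}$ form a $\Delta$-system with root $R$, and $\sigma_{p_\xi}\restriction R=\sigma$ is constant. All domains contain $j$, so $j\in R$. Let $R_1=\sigma^{-1}(1)$; since $\sigma(j)=0$, $j\notin R_1$. By Lemma 4, $\prod_{i\in R_1}T_i\times T_j$ is ccc. So for some $\xi\ne\eta$ the tuples $((\tau_{p_\xi}(i))_{i\in R_1},t_\xi)$ and $((\tau_{p_\eta}(i))_{i\in R_1},t_\eta)$ are compatible. Take $\sigma_{p_\xi}\cup\sigma_{p_\eta}$, a common extension of the nodes on $R_1$ and of $t_\xi,t_\eta$, and off $R$ the nodes given by $p_\xi$ or by $p_\eta$. This is a common extension of $(p_\xi,t_\xi)$ and $(p_\eta,t_\eta)$ in $P_j\times T_j$. The proof that $P$ is ccc is the same without $T_j$. ∎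

**Lemma 7.** If $B\times T$ is ccc, then $B$ forces that $T$ is ccc.

**Proof.** $B$ is ccc, so it preserves $\omega_1$. Suppose $p\in B$ forces that $\langle\dot t_\xi:\xi<\omega_1\rangle$ are pairwise incompatible elements of $T$. Choose $p_\xi\le p$ deciding $\dot t_\xi=t_\xi$. By ccc some $(p_\xi,t_\xi)$ and $(p_\eta,t_\eta)$ with $\xi\ne\eta$ are compatible. A common extension of $p_\xi,p_\eta$ forces $t_\xi,t_\eta$ to be incompatible, although they have a common extension in $T$: contradiction. ∎

Let $G$ be $P$-generic over $L$. For $f\in F$ define $w_f\in2^\omega$ by $w_f(n)=\sigma_p(f,n)$ for any $p\in G$ with $(f,n)\in\mathrm{dom}\,\sigma_p$. Any condition with $(f,n)\notin\mathrm{dom}\,\sigma_p$ can be extended to give $(f,n)$ either value (with node $\emptyset$ for value $1$), so $w_f$ is total. If $f\ne f'$, a condition can be extended to give $(f,n)$ and $(f',n)$ different values for some new $n$. So the $w_f$ are pairwise distinct.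

* If $w_f(n)=1$, then $T_{(f,n)}$ has a cofinal branch in $L[G]$, namely $\bigcup\{\tau_p(f,n):p\in G,\ \sigma_p(f,n)=1\}$. It has length $\omega_1$ because by (T2) each node can be extended to any higher level, and its initial segments are on the right levels by the first half of (T2).
* If $w_f(n)=0$, pick $p\in G\cap P_{(f,n)}$. The cone below $p$ lies in $P_{(f,n)}$, so by Lemma 6 its product with $T_{(f,n)}$ is ccc. By Lemma 7, $p$ forces $T_{(f,n)}$ to be ccc. Thus $T_{(f,n)}$ is ccc in $L[G]$.

## 9. Martin's axiom for $\sigma$-centered posets without new branches

**Definition.** A poset $Q$ is $\sigma$-centered if $Q=\bigcup_{n<\omega}Q_n$ where any finitely many elements of $Q_n$ have a common lower bound in $Q$. It is Knaster if every uncountable subset has an uncountable pairwise compatible subset.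

A countable poset such as $\omega^{<\omega}$ is $\sigma$-centered: let the $Q_n$ be singletons. A $\sigma$-centered poset is Knaster, because some $Q_n$ contains uncountably many of the given elements. On the other hand the trees $T_f$ in $L$ are ccc by Lemma 4, but not Knaster. An uncountable pairwise comparable set has at most one node on each level, so its union would be a cofinal branch, contradicting Lemma 5. For an indexed family $(q_\xi)_{\xi<\omega_1}$ in a Knaster poset there is always an uncountable set of indices with pairwise compatible values; if one value repeats uncountably often, use that one.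

**Lemma 8.** Finite-support iterations of Knaster posets are Knaster, and the product of a Knaster poset with a ccc poset is ccc.

**Proof.** For the product, take $\aleph_1$ pairs, thin so that the Knaster coordinates are pairwise compatible, and then find two compatible second coordinates. For iterations we use induction on the length.

**Two steps.** Let $B$ be Knaster, $\Vdash_B$ "$\dot Q$ is Knaster", and let $(p_\xi,\dot q_\xi)$, $\xi<\omega_1$, be given. Some $p$ forces $\{\xi:p_\xi\in\dot G\}$ to be uncountable: otherwise the trivial condition forces this set to be bounded in $\omega_1$, by ccc one $\beta<\omega_1$ is forced to be a bound, and $p_\beta$ forces $\beta$ into the set, a contradiction. Since $\omega_1$ is preserved, $p$ forces that there is an uncountable $\dot X\subseteq\{\xi:p_\xi\in\dot G\}$ with $\dot q_\xi$ $(\xi\in\dot X)$ pairwise compatible. Choose recursively $r_\eta\le p$ and strictly increasing $\xi_\eta$ $(\eta<\omega_1)$ with $r_\eta\Vdash\xi_\eta\in\dot X$. Such an $r_\eta$ forces $p_{\xi_\eta}\in\dot G$, so after strengthening we may assume $r_\eta\le p_{\xi_\eta}$. Thin so that the $r_\eta$ are pairwise compatible.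 A common extension of $r_\eta$ and $r_{\eta'}$ forces $\dot q_{\xi_\eta}$ and $\dot q_{\xi_{\eta'}}$ to be compatible, so $(p_{\xi_\eta},\dot q_{\xi_\eta})$ and $(p_{\xi_{\eta'}},\dot q_{\xi_{\eta'}})$ are compatible.

**Limit length $\gamma$.** Given $\aleph_1$ conditions, thin so that their finite supports form a $\Delta$-system. Its root is contained in some $\beta<\gamma$. By the induction hypothesis thin further so that the restrictions to $\beta$ are pairwise compatible. On $[\beta,\gamma)$ the supports are disjoint, so a common extension of two restrictions, followed by both upper parts, is a common extension of the two conditions. ∎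

**Cardinal arithmetic in $L[G]$.** We need $\kappa^{<\kappa}=\kappa$ there. $P$ is ccc of size $\omega_2$, so for infinite $\lambda<\kappa$, counting nice names and using GCH in $L$,
$$2^\lambda\le(\omega_2^\lambda)^L\le\max(\omega_2,\lambda^+)\le\kappa\quad\text{in }L[G].$$
Also $\kappa$ is still regular, by ccc. For $\lambda<\kappa$ every function $\lambda\to\kappa$ is bounded, so $\kappa^\lambda\le\sum_{\beta<\kappa}|\beta|^\lambda\le\kappa\cdot\kappa=\kappa$.

**Lemma 9.** In $L[G]$ there is a finite-support iteration $R$ of length $\kappa$ of $\sigma$-centered posets such that for $H$ $R$-generic over $L[G]$, the model $V=L[G][H]$ satisfies $2^{\aleph_0}=\kappa$ and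

(MA$'$) for every $\sigma$-centered poset of size $<\kappa$ and every family of fewer than $\kappa$ dense sets there is a filter meeting all of them.

**Proof.** This is the Solovay–Tennenbaum argument.

**Step 1: size of the iteration.** The iterands $\dot Q_\alpha$ will be names for partial orders on nonzero ordinals $<\kappa$ (bounded by some $\lambda_\alpha<\kappa$ in the ground model), with largest element $0$, forced to be $\sigma$-centered. By Lemma 8 all $R_\alpha$ $(\alpha\le\kappa)$ are Knaster. The conditions whose nontrivial coordinates are canonical names of ordinals $<\kappa$ are dense in $R_\alpha$, by induction on $\alpha$. At limits supports are bounded. For $\alpha=\beta+1$ and $p\in R_\alpha$, extend $p\restriction\beta$ to decide the ordinal $p(\beta)$, and then extend it into the dense set for $R_\beta$. So $R_\alpha$ has a dense subset of size $\le\kappa$. Hence for $\lambda<\kappa$ there are at most $\kappa^{\max(\lambda,\omega)}=\kappa$ nice $R_\alpha$-names for binary relations on $\lambda$.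

**Step 2: bookkeeping.** Therefore a bookkeeping function on $\kappa$ can list all pairs ($\lambda$, nice $R_\alpha$-name for a binary relation on $\lambda$), $\alpha<\kappa$, $1\le\lambda<\kappa$, each cofinally often and only at stages $\beta\ge\alpha$. At stage $\beta$ let $\dot Q_\beta$ be the listed relation if it is a $\sigma$-centered partial order with largest element $0$, and the one-point order $\{0\}$ otherwise.

**Step 3: (MA$'$).** Let $Q\in V$ be $\sigma$-centered of size $<\kappa$ and $\mathcal D$ a family of fewer than $\kappa$ dense sets. Adding a top element if necessary and relabeling, we may assume that $Q$ has underlying set an ordinal $\lambda<\kappa$ and largest element $0$. The order, a function $Q\to\omega$ witnessing $\sigma$-centeredness, and $\mathcal D$ are together coded by a subset of an ordinal $<\kappa$. A nice name for this subset involves fewer than $\kappa$ conditions, each with finite support, so by regularity of $\kappa$ the subset lies in $L[G][H\restriction\alpha]$ for some $\alpha<\kappa$. The witness still is a witness in every later model. So $Q$ is used at some stage $\beta\ge\alpha$, and the generic filter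 added there meets all members of $\mathcal D$.

**Step 4: the continuum.** Given fewer than $\kappa$ reals $y\in\omega^\omega$, apply (MA$'$) to the countable poset $\omega^{<\omega}$ with the dense sets $\{s:s\not\subseteq y\}$ and $\{s:|s|\ge m\}$. The resulting real is different from all the given ones. So $2^{\aleph_0}\ge\kappa$. Counting nice names, $2^{\aleph_0}\le\kappa^\omega=\kappa$. ∎

Let $V=L[G][H]$. Both $P$ and $R$ are ccc, so cardinals are preserved; in particular $\omega_1=\omega_1^L$ and $\omega_2=\omega_2^L$. If $w_f(n)=1$, the branch of $T_{(f,n)}$ in $L[G]$ is still in $V$. If $w_f(n)=0$, then in $L[G]$ the tree $T_{(f,n)}$ is ccc and $R$ is Knaster, so $R\times T_{(f,n)}$ is ccc by Lemma 8. Then $T_{(f,n)}$ is ccc in $V$ by Lemma 7 and has no cofinal branch in $V$ by Lemma 5. So in $V$: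
$$w_f(n)=1\iff T_{(f,n)}\text{ has a cofinal branch}\qquad(f\in F,\ n<\omega). \tag{3}$$

## 10. Coding $H(\omega_2)$ by reals

We now show that in $V$ definability over $H(\omega_2)$ implies projectivity. The tool is almost disjoint coding, stated so that it can be used again in Section 12.

**Lemma 10.** Let $S$ be $2^{<\omega}$ or $\omega^{<\omega}$, let $\#:S\to\omega$ be a bijection, and let $Z$ be a subset of $2^\omega$ or of $\omega^\omega$ respectively. For $z\in Z$ put $A_z=\{\#(z\restriction k):k<\omega\}$. Suppose that for every $\sigma$-centered poset of size at most $|Z|+\aleph_0$ and every family of at most $|Z|+\aleph_0$ dense sets there is a filter meeting all of them. Then for every $X\subseteq Z$ there is $u\subseteq\omega$ such that for $z\in Z$: $z\in X\iff u\cap A_z$ is infinite.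

The $A_z$ are infinite, and two distinct ones have finite intersection. For example, for $z=0000\cdots$ and $z'=0100\cdots$ the common initial segments are $\emptyset$ and $(0)$, so $|A_z\cap A_{z'}|=2$.

**Proof.** Consider the pairs $(s,E)$ with $s\subseteq\omega$ finite and $E\subseteq Z\setminus X$ finite. Let $(s',E')\le(s,E)$ iff $s\subseteq s'$, $E\subseteq E'$ and $(s'\setminus s)\cap A_z=\emptyset$ for all $z\in E$. So $s$ approximates $u$, and $E$ lists the $z$ for which $u\cap A_z$ may grow no further. Finitely many conditions with the same $s$ have a common lower bound (take the union of the $E$'s), and there are countably many $s$, so the poset is $\sigma$-centered. Its size is at most $|Z|+\aleph_0$.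

For $z\in Z\setminus X$ the set $\{(s,E):z\in E\}$ is dense, since $(s,E\cup\{z\})\le(s,E)$. For $z\in X$ and $m<\omega$ the set $\{(s,E):|s\cap A_z|\ge m\}$ is dense: $z\notin E$, so $A_z\setminus\bigcup_{z'\in E}A_{z'}$ is infinite, and we may add elements of it to $s$. Take a filter meeting all these sets and let $u$ be the union of the $s$ occurring in it. If $z\in X$, then $u\cap A_z$ is infinite. If $z\in Z\setminus X$, fix $(s,E)$ in the filter with $z\in E$. If $m\in u\cap A_z$, then $m\in s'$ for some $(s',E')$ in the filter, and a common extension $(s'',E'')$ has $m\in s''\cap A_z$, so $m\in s$. Thus $u\cap A_z\subseteq s$ is finite. ∎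

Work in $V$. Let $K=2^\omega\cap L$, a $\Sigma^1_2$ set of size $\aleph_1<\kappa$. By (MA$'$), Lemma 10 applies to $Z=K$.

**Step 1: every binary relation on $K$ has a real code.** For $u\subseteq\omega$ let
$$E_u=\{(r,r')\in K^2:u\cap A_{r\oplus r'}\text{ is infinite}\},$$
where $r\oplus r'$ is the real with $r$ on even and $r'$ on odd places. Since $(r,r')\mapsto r\oplus r'$ is a bijection $K^2\to K$, Lemma 10 shows that every binary relation on $K$ is $E_u$ for some $u$. The relation $r\,E_u\,r'$ is projective in $(u,r,r')$.

**Step 2: codes for elements of $H(\omega_2)$.** If $E_u$ is well-founded, let $\pi_u(r)=\{\pi_u(r'):r'\,E_u\,r\}$ for $r\in K$. For example, if $E_u=\{(r_0,r_1),(r_0,r_2),(r_1,r_2)\}$ with distinct $r_0,r_1,r_2\in K$, then $\pi_u(r_0)=\emptyset=0$, $\pi_u(r_1)=\{0\}=1$, $\pi_u(r_2)=\{0,1\}=2$, and $\pi_u(r)=\emptyset$ for all other $r$. The elements of $H(\omega_2)$ are exactly the sets $\pi_u(r)$ with $E_u$ well-founded and $r\in K$. Indeed $\pi_u(r)$ has transitive closure of size $\le\aleph_1$. Conversely, given $a\in H(\omega_2)$, copy $\in\restriction\mathrm{trcl}(\{a\})$ to a subset of $K$ of the same size and let the remaining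 points be isolated; the collapse maps the copy of $a$ to $a$. We call $(u,r)$ a code of $\pi_u(r)$.

**Step 3: well-foundedness, equality and membership are projective in the codes.** For well-founded $E_u,E_v$:

* "$E_u$ is well-founded" says that there is no $\omega$-sequence from $K$ descending in $E_u$. This is projective.
* $\pi_u(r)=\pi_v(s)$ iff there is $b\subseteq\omega$ with $r\,E_b\,s$ such that whenever $p\,E_b\,q$: for all $p'\,E_u\,p$ there is $q'\,E_v\,q$ with $p'\,E_b\,q'$, and for all $q'\,E_v\,q$ there is $p'\,E_u\,p$ with $p'\,E_b\,q'$. For the direction from right to left, $E_u$-induction on $p$ shows that $p\,E_b\,q$ implies $\pi_u(p)=\pi_v(q)$: the two clauses give the two inclusions. For the other direction, let $b$ be a code with $E_b=\{(p,q)\in K^2:\pi_u(p)=\pi_v(q)\}$, which exists by Step 1. The right-hand side is projective.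
* $\pi_u(r)\in\pi_v(s)$ iff $\exists s'\,E_v\,s$ with $\pi_u(r)=\pi_v(s')$. This is projective.

**Step 4: truth in $H(\omega_2)$.** By induction on formulas, for each $\varphi$ the relation $H(\omega_2)\models\varphi(\pi_{u_1}(r_1),\dots,\pi_{u_k}(r_k))$ is projective in the codes. Step 3 handles the atomic case, Boolean combinations are clear, and a quantifier over $H(\omega_2)$ becomes a quantifier over codes.

**Step 5: from codes to reals.** The set $\{(u,r,y):y\in\omega^\omega,\ \pi_u(r)=y\}$, with $E_u$ well-founded and $r\in K$, is projective. To see this, fix for each $n<\omega$ a code $(u_n,r_n)$ of $n$. Then $\pi_u(r)=y$ iff $H(\omega_2)\models$ "$\pi_u(r)$ is a function from $\omega$ to $\omega$" and for all $n,m$: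
$$y(n)=m\ \leftrightarrow\ H(\omega_2)\models\text{“}\pi_u(r)(\pi_{u_n}(r_n))=\pi_{u_m}(r_m)\text{”}.$$
This is a countable intersection of sets in one fixed boldface class, since the formula is the same for all $n,m$ and only the parameters change.

**Lemma 11.** In $V$, every subset of $(\omega^\omega)^k$ that is first-order definable over $H(\omega_2)$ with parameters from $H(\omega_2)$ is projective.

**Proof.** Let the set be $\{\vec y:H(\omega_2)\models\varphi(\vec y,a)\}$ and fix a code $(v,s)$ of $a$. Then $\vec y$ is in the set iff there are codes $(u_i,r_i)$ with $\pi_{u_i}(r_i)=y_i$ for $i=1,\dots,k$ and $H(\omega_2)\models\varphi(\pi_{u_1}(r_1),\dots,\pi_{u_k}(r_k),\pi_v(s))$. This is projective by Steps 4 and 5. ∎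

## 11. The model satisfies (i) and (ii)

**Proof of Theorem 2.** Work in $V=L[G][H]$. By Section 9 it is a cardinal-preserving extension of $L$ with $2^{\aleph_0}=\kappa$.

**Step 1: (i).** Let $E\subseteq\omega^\omega$ with $|E|\le\aleph_1$. Then $E\in H(\omega_2)$, so $E$ is definable over $H(\omega_2)$ from the parameter $E$. By Lemma 11, $E$ is itself projective.

**Step 2: (ii).** Let $W=\{w_f:f\in F\}$ and $w_f\prec w_{f'}\iff f<_Lf'$. As the $w_f$ are distinct, $\prec$ wellorders $W$, and $|W|=|F|=\aleph_2$, since $|F|=\omega_2^L=\omega_2$ already in $L$. We must define $W$ and $\prec$ over $H(\omega_2)$.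

First, $L^{H(\omega_2)}=L_{\omega_2}$. Since $\omega_1=\omega_1^L$ and $\omega_2=\omega_2^L$, every $f:\omega_1\to2$ in $L$ lies in $L_{\omega_2}$. So $F=\{f\in L_{\omega_2}:f:\omega_1\to2\}$, and both $F$ and $<_L\restriction L_{\omega_2}$ are definable over $H(\omega_2)$ (with parameter $\omega_1$ for $F$). Next, $N\in H(\omega_2)$. By (3), for $f\in F$ we have $w=w_f$ iff $w\in2^\omega$ and
$$\forall n\,\big[w(n)=1\leftrightarrow\exists b\in2^{\omega_1}\ \forall\alpha<\omega_1\ \ b\restriction\alpha\in N_{(0^n{}^\frown1^\frown f)\restriction\alpha}\big]. \tag{4}$$
Since $2^{\omega_1}\subseteq H(\omega_2)$, (4) is first-order over $H(\omega_2)$ in the parameters $\omega_1,N$. Hence so are $w\in W$ (there is $f\in F$ with $w=w_f$) and $w\prec w'$ (there are $f<_Lf'$ in $F$ with $w=w_f$, $w'=w_{f'}$). By Lemma 11, $W$ and $\prec$ are projective.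

Thus (i) and (ii) hold in $V$, and by Theorem 1, (★) fails in $V$. ∎

## 12. Exceptional sets of size $\aleph_1$ in the same model

We prove the second half of Theorem 3(a). The CH argument of Section 4 needed functions with prescribed values on a set $Y$ of size less than the continuum $\mathfrak c$. In the model of Theorem 2 these exist, by almost disjoint coding.

**Lemma 12.** Assume that for every $\sigma$-centered poset of size $<\mathfrak c$ and every family of fewer than $\mathfrak c$ dense sets there is a filter meeting all of them. Let $Y\subseteq\omega^\omega$ with $|Y|<\mathfrak c$ and $h:Y\to\omega^\omega$. Then $h$ extends to a Borel function $\omega^\omega\to\omega^\omega$.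

**Proof.** Apply Lemma 10 to $Z=Y$ and $S=\omega^{<\omega}$. Every $X\subseteq Y$ has the form $\{y\in Y:u\cap A_y\text{ is infinite}\}=Y\cap B$, where $B=\{y\in\omega^\omega:u\cap A_y\text{ is infinite}\}$ is Borel. Choose Borel sets $B_{n,m}$ with $\{y\in Y:h(y)(n)=m\}=Y\cap B_{n,m}$. Let $f(x)(n)$ be the least $m$ with $x\in B_{n,m}$, and $0$ if there is none. Then $f$ is Borel. For $y\in Y$ the only $m$ with $y\in B_{n,m}$ is $h(y)(n)$, so $f$ extends $h$. ∎

**Proof of the second half of Theorem 3(a).** Take the model of Theorem 2 with $\kappa=\omega_2$. There $\mathfrak c=\omega_2$, and (MA$'$) is the hypothesis of Lemma 12. Enumerate $\omega^\omega=\{a_\alpha:\alpha<\mathfrak c\}$ without repetition and the projective functions as $\{g_\alpha:\alpha<\mathfrak c\}$, and fix distinct $x_\alpha\in\omega^\omega$ $(\alpha<\mathfrak c)$. By Lemma 12 let $f_{a_\alpha}$ be Borel with $f_{a_\alpha}(x_\beta)=g_\beta(x_\beta)$ for all $\beta<\alpha$. Then $f_{a_\alpha}\cap g_\beta=\emptyset$ implies $\alpha\le\beta$, so $|\{a:f_a\cap g_\beta=\emptyset\}|\le|\beta+1|\le\aleph_1$. ∎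

"Countable" is impossible in this model, by Theorem 2.

## 13. Cohen reals and functions read off from hits

We turn to Theorem 3(b).

**Definition.** For $e,x\in\omega^\omega$ call $n$ a hit of $(x,e)$ if $x(n)=e(n)$. If there are infinitely many hits $n_0<n_1<\cdots$, put $f_e(x)(i)=x(n_i)$ for all $i$. Otherwise let $f_e(x)$ be the zero sequence.

Each $f_e$ is Borel. For example, let $x(n)=n$, and let $e(n)=n$ for even $n$ and $e(n)=n+1$ for odd $n$. The hits are the even numbers, and $f_e(x)=(0,2,4,\dots)$. The idea is that for a Cohen real $e$ and a given projective $g$ we can find an $x$ which agrees with $e$ just often enough, and at the right values, to spell out $g(x)$. The difficulty is circular: $g(x)$ depends on the $x$ that we are building. It is overcome by building $x$ Cohen-generic, with $g(x)$ given by a name in advance.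

Let $C=\omega^{<\omega}$, let $\mathrm{Add}(\omega,\kappa)$ be the finite-support product of $\kappa$ copies of $C$, and let $V=V_0[\langle e_\xi:\xi<\kappa\rangle]$ with $\langle e_\xi:\xi<\kappa\rangle$ generic for it. The $e_\xi$ are distinct, and there are at most $\kappa^\omega=\kappa$ nice names for reals, so $2^{\aleph_0}=\kappa$ in $V$. We use homogeneity in this form: for conditions $p,q$ some permutation of the coordinates moves the support of $p$ off the support of $q$, so $p$ has an automorphic image compatible with $q$; hence the trivial condition decides every statement about ground-model parameters.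

Let $g$ be a projective function in $V$, with graph defined by $\psi(x,y,c)$, $\psi$ a projective formula and $c\in\omega^\omega$. By ccc there is a set $A\subseteq\kappa$ in $V_0$, countable in $V_0$, with $c\in M:=V_0[\langle e_\xi:\xi\in A\rangle]$.

**Lemma 13.** For every $\xi\in\kappa\setminus A$ there is $x\in V$ with $f_{e_\xi}(x)=g(x)$.

**Proof.**

**Step 1: a name for $g(x)$.** Since $|\kappa\setminus A|=\kappa$, $V$ is an $\mathrm{Add}(\omega,\kappa)$-generic extension of $M$. By homogeneity the trivial condition forces over $M$ that $\psi(\cdot,\cdot,c)$ defines a total function. Let $x$ be $C$-generic over $M$. Since $C\times\mathrm{Add}(\omega,\kappa)\cong\mathrm{Add}(\omega,\kappa)$, every $\mathrm{Add}(\omega,\kappa)$-generic extension of $M[x]$ is one of $M$. So also over $M[x]$ the poset $\mathrm{Add}(\omega,\kappa)$ forces that $\psi(\cdot,\cdot,c)$ defines a total function. By homogeneity over $M[x]$, for each $i$ there is exactly one $v$ with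
$$M[x]\models\ \Vdash_{\mathrm{Add}(\omega,\kappa)}\exists y\,(\psi(x,y,c)\wedge y(i)=v).$$
So there is a $C$-name $\dot y\in M$, forced to be in $\omega^\omega$, whose $i$-th value is this $v$. Consequently:
$$\begin{array}{l}\text{if }x\in V\text{ is }C\text{-generic over }M\text{ and }V\text{ is an }\mathrm{Add}(\omega,\kappa)\text{-generic}\\ \text{extension of }M[x],\text{ then }g(x)=\dot y^x.\end{array} \tag{5}$$

**Step 2: a poset adding $x$ and $e$ together.** In $M$ let $Q$ be the set of pairs $(s,u)$ with $s,u\in\omega^{<\omega}$, $|s|=|u|$, such that if $n_0<\dots<n_{k-1}$ are the hits (the $n<|s|$ with $s(n)=u(n)$), then $s\Vdash_C\dot y(i)=s(n_i)$ for all $i<k$. Order $Q$ by coordinatewise extension. The definition allows a new hit only when $s$ already knows the next value of $\dot y$.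

**Step 3: both coordinates are projections.** Let $(s,u)\in Q$ and $s'\supseteq s$. Choose $u'\supseteq u$ with $|u'|=|s'|$ and $u'(n)\ne s'(n)$ for $n\ge|s|$. No hits are added and $s'$ is stronger than $s$, so $(s',u')\in Q$. Symmetrically, for $u'\supseteq u$ there is $s'\supseteq s$ with $(s',u')\in Q$. So both coordinate maps $Q\to C$ are projections of forcing posets. A $Q$-generic filter over $M$ yields reals $x=\bigcup s$ and $e=\bigcup u$, both $C$-generic over $M$. It equals $\{(s,u)\in Q:s\subset x,\ u\subset e\}$: the filter contains arbitrarily long pairs, and each pair in the displayed set is extended by one of them. Write $Q/x=\{(s,u)\in Q:s\subset x\}$ and $Q/e=\{(s,u)\in Q:u\subset e\}$. We need two facts about these quotients.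

The filter is generic over $M[x]$ for $Q/x$. Let $D=\dot D^x$ be dense in $Q/x$, and let $s_0\subset x$ force that $\dot D$ is dense in $Q/\dot x$. We claim that the set of $(s',u')\in Q$ such that $s'\Vdash(s'\restriction m,u'\restriction m)\in\dot D$ for some $m\le|s'|$ is dense below every $(s,u)\in Q$ with $s\supseteq s_0$. Indeed $s$ forces $(s,u)\in Q/\dot x$, so there are $s'\supseteq s$ and $(s_1,u_1)\in Q$ extending $(s,u)$ with $s'\Vdash(s_1,u_1)\in\dot D$. In particular $s'\Vdash s_1\subset\dot x$, so after lengthening $s'$ we have $s_1\subseteq s'$. As above there is $u'\supseteq u_1$ with $(s',u')\in Q$. This pair is in the set, with $m=|s_1|$. So the filter contains some such $(s',u')$, and then it contains the weaker pair $(s'\restriction m,u'\restriction m)\in D$.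

Conversely, if $e$ is $C$-generic over $M$, then a generic filter over $M[e]$ for $Q/e$ is a $Q$-generic filter over $M$ with second real $e$. It is a filter in $Q$, because pairs weaker than members of $Q/e$ are in $Q/e$. Let $D\in M$ be dense in $Q$ and $(s,u)\in Q/e$. The set of $u'$ for which some $(s',u')\in D$ extends $(s,u)$ is dense below $u$ in $C$: given $u_1\supseteq u$, find $s_1\supseteq s$ with $(s_1,u_1)\in Q$ and extend into $D$. By genericity of $e$ there is such a $u'\subset e$. So $D\cap Q/e$ is dense in $Q/e$, and the filter meets $D$. The second real is $e$ because the lengths are unbounded.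

**Step 4: there are infinitely many hits, with the right values.** Let $(s,u)\in Q$ have $i$ hits. Take $s'\supseteq s$ deciding $\dot y(i)=v$, and $u'$ with $(s',u')\in Q$ and no new hits. Then $(s'^\frown v,u'^\frown v)\in Q$ has $i+1$ hits. So if $(x,e)$ is $Q$-generic over $M$, there are infinitely many hits $n_0<n_1<\cdots$ and $x(n_i)=\dot y^x(i)$ for all $i$. That is,
$$f_e(x)=\dot y^x. \tag{6}$$

**Step 5: the quotients are Cohen forcing.** $Q/e$ is countable. Each $(s,u)\in Q/e$ has incompatible extensions in $Q/e$: append $e(|u|)$ to $u$, and to $s$ append one of two different values $\ne e(|u|)$; no hit is added. Symmetrically for $Q/x$. A countable poset in which every element has two incompatible extensions is forcing equivalent to $C$. So $Q/e$ and $Q/x$ are equivalent to $C$.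

**Step 6: finding $x$ inside $V$.** Fix $\xi\in\kappa\setminus A$ and $\eta\in\kappa\setminus(A\cup\{\xi\})$. Then $e_\xi$ is $C$-generic over $M$ and $e_\eta$ is $C$-generic over $M[e_\xi]$. By Step 5, translate $e_\eta$ to a $Q/e_\xi$-generic filter over $M[e_\xi]$. By Step 3 this gives $x$ with $(x,e_\xi)$ $Q$-generic over $M$ and $M[e_\xi,e_\eta]=M[x,e_\xi]$. By (6), $f_{e_\xi}(x)=\dot y^x$. The real $x$ is $C$-generic over $M$, and by Steps 3 and 5, $M[x,e_\xi]=M[x][z]$ with $z$ $C$-generic over $M[x]$. Finally
$$V=M[x][z][\langle e_\zeta:\zeta\in\kappa\setminus(A\cup\{\xi,\eta\})\rangle]$$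
is an $\mathrm{Add}(\omega,\kappa)$-generic extension of $M[x]$. By (5), $g(x)=\dot y^x=f_{e_\xi}(x)$. ∎

**Proof of Theorem 3(b).** In $V$ enumerate $\omega^\omega=\{a_\xi:\xi<\kappa\}$ without repetition and put $f_{a_\xi}:=f_{e_\xi}$. These functions are Borel. By Lemma 13, for each projective $g$, with $A$ the countable set chosen for $g$, we have $\{a:f_a\cap g=\emptyset\}\subseteq\{a_\xi:\xi\in A\}$, a countable set. So (★) holds in $V$ with Borel $f_a$, and $2^{\aleph_0}=\kappa$. ∎
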